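\title{Spectrally additive maps between positive cones of Fourier algebras}

\begin{abstract}
Let $G$ and $H$ be locally compact groups, and let $A(G)_+$ be the cone of positive definite functions in the Fourier algebra $A(G)$. We prove that every surjection $T:A(G)_+\to A(H)_+$ with $\sigma(Tf+Tg)=\sigma(f+g)$ for all $f,g$ is composition with a homeomorphism $H\to G$ that is a group isomorphism or anti-isomorphism. Consequently $T$ extends to a positive isometric algebra isomorphism of $A(G)$ onto $A(H)$, and $G$ and $H$ are topologically isomorphic. This answers a question of Oi and Sato. Only the convex hulls of the spectra are used. Point values are recovered by adding large positive definite bumps that push the spectrum to the left or upward; the group law is then recovered from the order structure of the group von Neumann algebras.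
\end{abstract}

\section{The question and the answer}\label{sec:intro}

Throughout, locally compact groups are Hausdorff, $e$ denotes the identity of any group, and inner products are linear in the first variable. Let $G$ be a locally compact group with left Haar measure, and let $\lambda$ be the left regular representation on $L^2(G)$, $(\lambda(x)\xi)(z)=\xi(x^{-1}z)$. Eymard's \emph{Fourier algebra} $A(G)$ consists of the functions
\[
f(x)=\langle\lambda(x)\xi,\eta\rangle,\qquad \xi,\eta\in L^2(G),
\]
with the norm $\|f\|=\inf\|\xi\|_2\|\eta\|_2$, the infimum being taken over all such representations of $f$. This is the norm of $A(G)$ as the predual of the group von Neumann algebra $VN(G)$ (see Section~\ref{sec:group}). With pointwise operations $A(G)$ is a semisimple commutative Banach algebra contained in $C_0(G)$, and its Gelfand spectrum is $G$. Hence the spectrum $\sigma(f)$ of $f\in A(G)$, computed in the unitization when $G$ is not compact, is the range $f(G)$, together with $0$ when $G$ is not compact.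

A function $f$ on $G$ is \emph{positive definite} if $\sum_{j,k}\bar c_jc_kf(x_j^{-1}x_k)\ge0$ for all finite families $x_j\in G$, $c_j\in\mathbb C$. Let $P(G)$ be the cone of continuous positive definite functions. The \emph{positive cone} of $A(G)$ is $A(G)_+=P(G)\cap A(G)$, and a real-linear map $S:A(G)\to A(H)$ is \emph{positive} if $S(A(G)_+)\subseteq A(H)_+$.

For abelian $G$, the algebra $A(G)$ consists of the Fourier transforms of functions $F\in L^1(\widehat G)$, normed by $\|F\|_{L^1(\widehat G)}$. If $G$ is finite and abelian, every function on $G$ lies in $A(G)$ and is a combination $f=\sum_\chi a_\chi\chi$ of characters, with $\|f\|=\sum_\chi|a_\chi|$, and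
\begin{equation}\label{eq:finite}
f\in A(G)_+\iff a_\chi\ge0\ \text{ for all }\chi .
\end{equation}
Indeed $\sum\bar c_jc_k\chi(x_j^{-1}x_k)=|\sum c_k\chi(x_k)|^2$, and $a_\chi=|G|^{-2}\sum_{x,z}\chi(x)\overline{\chi(z)}f(x^{-1}z)$. So positivity is a condition on the Fourier side, while the spectrum is the set of values on the group side.

The following question was posed by Oi and Sato \cite{OS}. Let $G$ and $H$ be locally compact groups and let $T:A(G)_+\to A(H)_+$ be a surjective map, not assumed additive, injective or continuous, such that
\begin{equation}\label{eq:spec}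
\sigma(Tf+Tg)=\sigma(f+g)\qquad(f,g\in A(G)_+).
\end{equation}
\begin{itemize}
\item[(a)] Does $T$ extend to a positive real-linear isometry of $A(G)$ onto $A(H)$?
\item[(b)] Are $G$ and $H$ isomorphic as topological groups?
\end{itemize}
Both answers are known to be positive when $G$ is finite. It is also known that the surjections $A(G)\to A(H)$ satisfying \eqref{eq:spec} for all $f,g$ in the whole algebra are exactly the algebra isomorphisms; these have the form $f\mapsto f\circ\varphi$ for a homeomorphism $\varphi:H\to G$, which need not respect the group laws. Neither fact is used below.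

Neither ingredient of the hypothesis sees the group law alone. Spectra do not: any bijection between two finite groups of the same order induces an algebra isomorphism of their Fourier algebras. The cone does not: by \eqref{eq:finite} the cones of $\mathbb Z/4$ and $(\mathbb Z/2)^2$ are both the nonnegative orthant in four coordinates (Example~\ref{ex:radius}). The question asks whether the two together do. The evident maps satisfying \eqref{eq:spec} are the compositions with a topological isomorphism $\varphi:H\to G$ or with a topological anti-isomorphism (a homeomorphism with $\varphi(yz)=\varphi(z)\varphi(y)$), such as inversion on a nonabelian group. The natural guess is that there are no others, and it is correct even if one only knows the convex hull $\operatorname{co}\sigma(\cdot)$ of each spectrum.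

\begin{theorem}\label{thm:main}
Let $G,H$ be locally compact groups and let $T:A(G)_+\to A(H)_+$ be a surjection with
\begin{equation}\label{eq:hull}
\operatorname{co}\sigma(Tf+Tg)=\operatorname{co}\sigma(f+g)\qquad(f,g\in A(G)_+).
\end{equation}
Then there is a homeomorphism $\varphi:H\to G$, either a group isomorphism or a group anti-isomorphism, with $Tf=f\circ\varphi$ for all $f\in A(G)_+$. Consequently:
\begin{itemize}
\item[(a)] $\tilde Tf=f\circ\varphi$ is a complex-linear, positive, isometric algebra isomorphism of $A(G)$ onto $A(H)$ extending $T$;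
\item[(b)] $G$ and $H$ are topologically isomorphic.
\end{itemize}
Conversely, if $\varphi:H\to G$ is a topological isomorphism or anti-isomorphism, then $f\mapsto f\circ\varphi$ is a bijection $A(G)_+\to A(H)_+$ satisfying \eqref{eq:spec}.
\end{theorem}

Since \eqref{eq:spec} implies \eqref{eq:hull}, both parts of the question have a positive answer, and the two halves of the theorem combine to a classification.

\begin{corollary}\label{cor:equiv}
For a surjection $T:A(G)_+\to A(H)_+$ the following are equivalent: \textup{(i)}~\eqref{eq:spec} holds; \textup{(ii)}~\eqref{eq:hull} holds; \textup{(iii)}~$Tf=f\circ\varphi$ for a topological isomorphism or anti-isomorphism $\varphi:H\to G$.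
\end{corollary}

The proof has two halves. The spectral half (Sections~\ref{sec:bumps}--\ref{sec:comp}) shows that $T$ is composition with a homeomorphism. The order-theoretic half (Section~\ref{sec:group}) forgets spectra and uses only that this composition maps one cone onto the other. Section~\ref{sec:three} shows the spectral idea on the group of order three, and Section~\ref{sec:sharp} shows what fails under weaker hypotheses.

\section{Values and spectra of positive definite functions}\label{sec:facts}

We collect the elementary facts used later; each is applied to both $G$ and $H$.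

\begin{itemize}
\item[(F1)] \emph{Symmetry.} If $f\in P(G)$, the matrix with rows $(f(e),f(x))$ and $(f(x^{-1}),f(e))$ is positive semidefinite. So $f(x^{-1})=\overline{f(x)}$ and $|f(x)|\le f(e)$. In particular $\operatorname{Re}f(x^{-1})=\operatorname{Re}f(x)$, and $f(x)$ is real if $x=x^{-1}$.
\item[(F2)] \emph{Conjugation and inversion.} Put $\check f(x)=f(x^{-1})$. From
\[
\overline{\langle\lambda(x)\xi,\eta\rangle}=\langle\lambda(x)\bar\xi,\bar\eta\rangle,\qquad
\langle\lambda(x^{-1})\xi,\eta\rangle=\overline{\langle\lambda(x)\eta,\xi\rangle}=\langle\lambda(x)\bar\eta,\bar\xi\rangle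
\]
we see that $f\mapsto\bar f$ and $f\mapsto\check f$ are isometries of $A(G)$ onto itself. If $f\in P(G)$, then $\check f=\bar f$ by (F1), and $\bar f\in P(G)$, as one sees by conjugating the defining inequality. So $\bar f\in A(G)_+$ whenever $f\in A(G)_+$.
\item[(F3)] \emph{The cone spans.} For $\xi\in L^2(G)$ let $f_\xi(x)=\langle\lambda(x)\xi,\xi\rangle$. Then $f_\xi\in A(G)_+$, because $\sum\bar c_jc_kf_\xi(x_j^{-1}x_k)=\|\sum c_k\lambda(x_k)\xi\|^2$. By polarization, $\langle\lambda(\cdot)\xi,\eta\rangle=\frac14\sum_{k=0}^3i^kf_{\xi+i^k\eta}$, so $A(G)$ is the complex span of $A(G)_+$.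
\item[(F4)] \emph{The spectrum as a range.} Let $G_\infty=G$ if $G$ is compact, and let $G_\infty=G\cup\{\infty\}$ be the one-point compactification otherwise, with $f(\infty)=0$ for $f\in A(G)$. Each $f\in A(G)$ is continuous on the compact space $G_\infty$, and $\sigma(f)=f(G_\infty)$.
\item[(F5)] \emph{Localization.} Compact symmetric neighborhoods $V$ of $e$ form a neighborhood base at $e$; the letter $V$ always denotes such a set. With $|\cdot|$ for Haar measure, let $u=|V|^{-1/2}1_V$ and
\[
v(z)=f_u(z)=|zV\cap V|/|V| .
\]
Then $v\in A(G)_+$, $0\le v\le1$, $v(e)=1$, and $v=0$ off $V^2$. The translate $z\mapsto v(x^{-1}z)=\langle\lambda(z)u,\lambda(x)u\rangle$ lies in $A(G)$, equals $1$ at $x$ and vanishes off $xV^2$. As $xV^2$ lies in any given neighborhood of $x$ for small $V$, for distinct $x_1,\dots,x_n\in G$ there are $f_i\in A(G)$ with $f_i(x_j)=\delta_{ij}$.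
\end{itemize}

A real-linear functional on $\mathbb C$ has the same maximum on a compact set and on its convex hull. So the following numbers depend only on $\operatorname{co}\sigma(f)$: the right edge $\max\operatorname{Re}\sigma(f)$, which equals $f(e)$ for $f\in A(G)_+$ by (F1), and the left and top edges
\[
\ell(f)=\min\operatorname{Re}\sigma(f),\qquad \tau(f)=\max\operatorname{Im}\sigma(f).
\]
If $\ell(f)<0$, the minimum is attained at a point of $G$ and not at $\infty$; the same holds for $\tau(f)>0$.

The right edge is useless for locating points, since every element of the cone attains it at $e$, and on the cone we cannot subtract. The left and top edges, however, can be forced to occur near any prescribed point.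

\section{The group of order three}\label{sec:three}

Let $G=H=\{e,y,y^{-1}\}$ be cyclic of order three, with counting measure, and let $T$ satisfy \eqref{eq:hull}. Taking $f=g$ in \eqref{eq:hull} and halving gives $\operatorname{co}\sigma(Tf)=\operatorname{co}\sigma(f)$. Now $\sigma(f)=\{f(e),f(y),\overline{f(y)}\}$, so the right, left and top edges are $f(e)$, $\operatorname{Re}f(y)$ and $|\operatorname{Im}f(y)|$. Therefore $Tf\in\{f,\bar f\}$ for each $f$. One spectrum cannot say more, and a priori the choice between $f$ and $\bar f$ depends on $f$. Spectra of sums must make it uniform.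

Let $\xi=\delta_e-i\delta_y$. Then $\beta=f_\xi$ has $\beta(e)=2$, $\beta(y)=\langle\delta_y-i\delta_{y^2},\delta_e-i\delta_y\rangle=i$ and $\beta(y^{-1})=-i$. For each integer $n\ge1$ use surjectivity to choose $h_n$ with $Th_n=n\beta$. Then $h_n\in\{n\beta,n\bar\beta\}$, so $h_n(x_n)=in$ for some $x_n\in\{y,y^{-1}\}$. For any $f\in A(G)_+$ and $n\ge f(e)$, the large term decides where the top edge is attained:
\[
n+\operatorname{Im}f(x_n)=\tau(f+h_n)=\tau(Tf+n\beta)=n+\operatorname{Im}Tf(y).
\]
The point $x_n$ does not depend on $f$, and one value $x$ occurs for infinitely many $n$. Hence $\operatorname{Im}Tf(y)=\operatorname{Im}f(x)$ for \emph{all} $f$, and so $Tf(y)=f(x)$. Thus $T$ is the identity if $x=y$ and composition with inversion if $x=y^{-1}$.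

This is the method: \emph{adding a large bump at $y$ turns an edge of the spectrum into the evaluation at $y$, and a partner of the bump marks the corresponding point of $G$}. The general case has four additional difficulties.
\begin{enumerate}
\item Points are not isolated. The bumps must be concentrated on shrinking sets (Section~\ref{sec:bumps}), and a limit in $G_\infty$ replaces the pigeonhole principle. The inequalities obtained in the limit are one-sided, and the opposite inequalities come from a symmetry between $G$ and $H$ (Section~\ref{sec:rel}).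
\item Real parts are no longer determined for free, and the marked points may drift to $e$ (Section~\ref{sec:real}).
\item Real and imaginary parts might mark unrelated points (Section~\ref{sec:imag}).
\item In order three every bijection fixing $e$ is an automorphism. In general the group law needs its own argument (Section~\ref{sec:group}).
\end{enumerate}

\section{Positive definite bumps}\label{sec:bumps}

A positive definite function with value $c$ at $x$ must have value $\bar c$ at $x^{-1}$ and a value at least $|c|$ at $e$. The functions below have these forced values and are concentrated near the three points $x$, $x^{-1}$, $e$.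

Let $x\in G\setminus\{e\}$ and $|c|=1$, with $c=\pm1$ if $x^2=e$. Let $V,u,v$ be as in (F5) and $\xi=u+\bar c\lambda(x)u$. Expanding the inner product gives
\begin{equation}\label{eq:bump}
f_\xi(z)=v(z)+v(x^{-1}zx)+c\,v(x^{-1}z)+\bar c\,v(zx).
\end{equation}
The four terms vanish off $V^2$, $xV^2x^{-1}$, $xV^2$ and $V^2x^{-1}$, respectively. Put
\[
W_V(x)=V^2\cup xV^2x^{-1},\qquad N_V(x)=xV^2\cup V^2x^{-1},
\]
and $\beta_{x,c,V}=f_\xi$ if $x^2\ne e$, $\beta_{x,c,V}=\frac12f_\xi$ if $x^2=e$. These sets are compact and decrease with $V$. By continuity of multiplication they \emph{shrink}: given neighborhoods of $e$, $x$ and $x^{-1}$, the sets $W_V(x)$, $xV^2$ and $V^2x^{-1}$ lie in them for all sufficiently small $V$. Call $V$ \emph{admissible} for $x$ if $W_V(x)\cap N_V(x)=\emptyset$ and, when $x^2\ne e$, also $xV^2\cap V^2x^{-1}=\emptyset$. Since $G$ is Hausdorff, all small $V$ are admissible; a smaller $V$ inside an admissible one is admissible.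

\begin{lemma}\label{lem:bump}
Let $V$ be admissible for $x$. Then $\beta=\beta_{x,c,V}$ belongs to $A(G)_+$ and
\begin{itemize}
\item[(B1)] $\beta(x)=c$;
\item[(B2)] $\beta\ge0$ off $N_V(x)$, and $\beta=0$ off $W_V(x)\cup N_V(x)$;
\item[(B3)] if $x^2\ne e$, then $\beta$ takes values in $c\,[0,1]$ on $xV^2$ and in $\bar c\,[0,1]$ on $V^2x^{-1}$;
\item[(B4)] if $c=\pm1$, then $\beta$ takes values in $c\,[0,1]$ on $N_V(x)$.
\end{itemize}
\end{lemma}

\begin{proof}
We have $\beta\in A(G)_+$ by (F3). Off $N_V(x)$ only the first two terms of \eqref{eq:bump} survive, which gives (B2). On $N_V(x)$ these two terms vanish by admissibility. If $x^2\ne e$, then $\beta(z)=c\,v(x^{-1}z)$ on $xV^2$ and $\beta(z)=\bar c\,v(zx)$ on $V^2x^{-1}$, the two sets being disjoint; this gives (B1), (B3) and (B4). If $x^2=e$, then $\beta(z)=\frac c2\bigl(v(x^{-1}z)+v(zx)\bigr)$ on $N_V(x)$, and both terms in the bracket equal $1$ at $z=x$.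
\end{proof}

For a discrete group and $V=\{e\}$ we get $\beta=2\delta_e+c\delta_x+\bar c\delta_{x^{-1}}$ when $x^2\ne e$, the function of Section~\ref{sec:three}. A first use of bumps: real parts of positive definite functions determine a point up to inversion, even through a one-sided inequality with an additive error.

\begin{lemma}\label{lem:sep}
Let $x_1,x_2\in G\setminus\{e\}$ and $C\ge0$ satisfy $\operatorname{Re}f(x_1)\le\operatorname{Re}f(x_2)+C$ for all $f\in A(G)_+$. Then $x_2\in\{x_1,x_1^{-1}\}$.
\end{lemma}

\begin{proof}
Suppose not. Since $x_2\notin\{e,x_1,x_1^{-1}\}$, for small admissible $V$ we have $x_2\notin W_V(x_1)\cup N_V(x_1)$. Then $f=r\beta_{x_1,1,V}$ has $f(x_1)=r$ and $f(x_2)=0$, which is impossible for $r>C$.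
\end{proof}

\section{A symmetric formulation}\label{sec:rel}

We do not know yet that $T$ is injective, so $T^{-1}$ is not available. But \eqref{eq:hull} is a condition on the graph of $T$ that treats its two coordinates alike, and surjectivity says that the graph projects onto the second factor as it does onto the first. We therefore prove a statement about relations.

\begin{proposition}\label{prop:rel}
Let $\Gamma\subseteq A(G)_+\times A(H)_+$ have both projections onto, and suppose
\begin{equation}\label{eq:rel}
\operatorname{co}\sigma(f+h)=\operatorname{co}\sigma(g+k)\qquad\text{for all }(f,g),(h,k)\in\Gamma .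
\end{equation}
Then $\Gamma$ is the graph of $f\mapsto f\circ\varphi$ on $A(G)_+$ for a topological isomorphism or anti-isomorphism $\varphi:H\to G$.
\end{proposition}

Thus even single-valuedness of $T$ is automatic. Until the end of Section~\ref{sec:group}, $\Gamma$ is as in the proposition, and its elements are called \emph{pairs}. The flipped relation $\{(g,f):(f,g)\in\Gamma\}$ satisfies the same hypotheses with $G$ and $H$ interchanged. So each statement proved for $\Gamma$ has a \emph{mirror} version, which holds as well.

Taking $(h,k)=(f,g)$ in \eqref{eq:rel} and halving gives $\operatorname{co}\sigma(f)=\operatorname{co}\sigma(g)$. Hence for all pairs $(f,g)$ and $(h,k)$,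
\begin{equation}\label{eq:edges}
f(e)=g(e),\quad \ell(h)=\ell(k),\quad \tau(h)=\tau(k),\quad \ell(f+h)=\ell(g+k),\quad \tau(f+h)=\tau(g+k).
\end{equation}
That the projections are onto is used in two ways: every bump has a partner, and a statement about $g$ for all pairs $(f,g)$ is a statement about all $g\in A(H)_+$.

\section{Real parts}\label{sec:real}

Fix $y\in H\setminus\{e\}$. Following Section~\ref{sec:three}, take the bump $k=n\beta_{y,-1,V}$, a partner $h$, and a point $x_{V,n}$ at which $\operatorname{Re}h$ attains its minimum $-n$. Comparing left edges of $f+h$ and $g+k$ and passing to a limit point $x$ would give $\operatorname{Re}g(y)\le\operatorname{Re}f(x)$ for all pairs. This is empty if $x=e$, because $\operatorname{Re}g(y)\le g(e)=f(e)$ always holds, and nothing so far prevents $x_{V,n}\to e$. The remedy is to minimize $\operatorname{Re}(f_0+h)$ instead, where $(f_0,g_0)$ is a fixed pair with $\operatorname{Re}g_0(y)<g_0(e)$. This confines the points to the closed set $\{\operatorname{Re}f_0\le\operatorname{Re}g_0(y)\}$, which does not contain $e$. The price is an additive constant, which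 Lemma~\ref{lem:sep} tolerates.

\begin{lemma}\label{lem:A}
Let $y\in H\setminus\{e\}$ and let $(f_0,g_0)$ be a pair with $\operatorname{Re}g_0(y)<g_0(e)$. Then there are $x\in G\setminus\{e\}$ and $C\ge0$ such that
\begin{itemize}
\item[(i)] $\operatorname{Re}f_0(x)\le\operatorname{Re}g_0(y)$;
\item[(ii)] $\operatorname{Re}g(y)\le\operatorname{Re}f(x)+C$ for every pair $(f,g)$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $V$ be admissible for $y$ and let $n>g_0(e)$ be an integer. Put $k=n\beta_{y,-1,V}$ and choose $h$ with $(h,k)\in\Gamma$. By (B1), (B2) and (B4), $\ell(k)=-n$, so $\ell(h)=-n$ and $\operatorname{Re}h\ge-n$ on $G$. Evaluating $g_0+k$ at $y$,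
\[
\ell(f_0+h)=\ell(g_0+k)\le\operatorname{Re}g_0(y)-n<0 .
\]
So there is $x_{V,n}\in G$ with $\operatorname{Re}(f_0+h)(x_{V,n})=\ell(f_0+h)\le\operatorname{Re}g_0(y)-n$. This gives, the first inequality by $\operatorname{Re}h\ge-n$,
\begin{equation}\label{eq:A1}
\operatorname{Re}f_0(x_{V,n})\le\operatorname{Re}g_0(y),\qquad
\operatorname{Re}h(x_{V,n})\le-n+\operatorname{Re}g_0(y)-\operatorname{Re}f_0(x_{V,n}).
\end{equation}

Let $(f,g)$ be any pair, let $n\ge2g(e)$, and put $\mu_V(g)=\min_{N_V(y)}\operatorname{Re}g$, so that $\mu_V(g)\le g(e)$. On $N_V(y)$ we have $\operatorname{Re}(g+k)\ge\mu_V(g)-n$. At every other point of $H_\infty$ we have $k\ge0$, so $\operatorname{Re}(g+k)\ge-g(e)\ge g(e)-n\ge\mu_V(g)-n$. Hence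
\[
\operatorname{Re}(f+h)(x_{V,n})\ge\ell(f+h)=\ell(g+k)\ge\mu_V(g)-n ,
\]
and with the second inequality in \eqref{eq:A1},
\begin{equation}\label{eq:A2}
\operatorname{Re}f(x_{V,n})\ge\mu_V(g)-\operatorname{Re}g_0(y)+\operatorname{Re}f_0(x_{V,n}).
\end{equation}

Direct the indices $(V,n)$ by reverse inclusion in $V$ and the usual order in $n$. The net $(x_{V,n})$ does not depend on $(f,g)$, and it has a subnet converging to some $x$ in the compact space $G_\infty$. For a fixed pair $(f,g)$, \eqref{eq:A2} holds eventually, and $\mu_V(g)\to\operatorname{Re}g(y)$ because $N_V(y)$ shrinks to $\{y,y^{-1}\}$ and $\operatorname{Re}g(y^{-1})=\operatorname{Re}g(y)$. With $C=\operatorname{Re}g_0(y)-\operatorname{Re}f_0(x)$, the limits of \eqref{eq:A1} and \eqref{eq:A2} give (i), $C\ge0$ and (ii).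

If $x=\infty$, then (ii) says $\operatorname{Re}g(y)\le C$ for all $g\in A(H)_+$, which fails for $g=r\beta_{y,1,V}$ with $r>C$. If $x=e$, then (i) gives $f_0(e)\le\operatorname{Re}g_0(y)<g_0(e)=f_0(e)$, which is absurd.
\end{proof}

For every $y\ne e$ a pair $(f_0,g_0)$ as in the lemma exists: take $g_0=v$ from (F5) with $y\notin V^2$, and any partner $f_0$.

The point $x$ may depend on $(f_0,g_0)$, and (ii) has an error term. The plan is to use (ii) and its mirror to show that $x$ is determined by $y$ up to inversion; then the error-free inequality (i) becomes available at the same point for \emph{every} pair. For $x\in G\setminus\{e\}$ and $y\in H\setminus\{e\}$ write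
\[
x\sim y\quad\text{if}\quad\sup_{(f,g)\in\Gamma}|\operatorname{Re}f(x)-\operatorname{Re}g(y)|<\infty .
\]
This relation is its own mirror, and by (F1) it is unchanged when $x$ or $y$ is inverted.

\begin{lemma}\label{lem:B}
For each $y\in H\setminus\{e\}$ there is $x\in G\setminus\{e\}$ with $x\sim y$, and $x$ is unique up to inversion; the same holds with $G$ and $H$ interchanged. If $x\sim y$, then $\operatorname{Re}g(y)=\operatorname{Re}f(x)$ for every pair $(f,g)$.
\end{lemma}

\begin{proof}
\emph{Every point $x$ produced by Lemma~\ref{lem:A} from $y$ satisfies $x\sim y$.} Let $x,C$ be as in that lemma. Its mirror, applied to $x$, gives $y'\in H\setminus\{e\}$ and $C'\ge0$ with $\operatorname{Re}f(x)\le\operatorname{Re}g(y')+C'$ for all pairs. Then $\operatorname{Re}g(y)\le\operatorname{Re}g(y')+C+C'$ for all $g\in A(H)_+$, so $y'\in\{y,y^{-1}\}$ by Lemma~\ref{lem:sep}. Hence $-C\le\operatorname{Re}f(x)-\operatorname{Re}g(y)\le C'$ for all pairs.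

\emph{Uniqueness.} If $x_1\sim y$ and $x_2\sim y$, then $|\operatorname{Re}f(x_1)-\operatorname{Re}f(x_2)|$ is bounded over all $f\in A(G)_+$, and Lemma~\ref{lem:sep} gives $x_2\in\{x_1,x_1^{-1}\}$. The mirror statements give existence and uniqueness on the other side.

\emph{Equality.} Let $x\sim y$ and let $(f,g)$ be a pair; put $s=f(e)=g(e)$. If $\operatorname{Re}g(y)<s$, Lemma~\ref{lem:A} applies with $(f_0,g_0)=(f,g)$, and the point it produces is $x$ or $x^{-1}$ by the first two steps. Its part (i) and the mirror argument give
\begin{align}
\operatorname{Re}g(y)<s&\implies\operatorname{Re}f(x)\le\operatorname{Re}g(y),\label{eq:B1}\\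
\operatorname{Re}f(x)<s&\implies\operatorname{Re}g(y)\le\operatorname{Re}f(x).\label{eq:B2}
\end{align}
Both $\operatorname{Re}f(x)$ and $\operatorname{Re}g(y)$ are at most $s$. If one of them is less than $s$, the corresponding implication shows that the other is too, and then \eqref{eq:B1} and \eqref{eq:B2} together give equality. Otherwise both equal $s$.
\end{proof}

\section{Imaginary parts}\label{sec:imag}

Real parts cannot distinguish $x$ from $x^{-1}$; imaginary parts can. Here no auxiliary pair is needed: all elements of the cone are real at $e$ and at $\infty$, and one test function excludes both limits.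

\begin{lemma}\label{lem:C}
Let $y\in H$ with $y\ne y^{-1}$. There is $x'\in G$ with $x'\ne x'^{-1}$ and $\operatorname{Im}g(y)=\operatorname{Im}f(x')$ for every pair $(f,g)$.
\end{lemma}

\begin{proof}
\emph{Step 1: there is $x'\in G$ with $x'\ne x'^{-1}$ and $\operatorname{Im}f(x')\le\operatorname{Im}g(y)$ for all pairs.} For $V$ admissible for $y$ and an integer $n\ge1$, let $k=n\beta_{y,i,V}$ and choose $h$ with $(h,k)\in\Gamma$. By Lemma~\ref{lem:bump}, $\operatorname{Im}k$ lies in $[0,n]$ on $yV^2$, is at most $0$ elsewhere, and equals $n$ at $y$. So $\tau(h)=\tau(k)=n$, and there is $x_{V,n}\in G$ with $\operatorname{Im}h(x_{V,n})=n$. Let $(f,g)$ be a pair, $n\ge2g(e)$ and $M_V(g)=\max_{yV^2}\operatorname{Im}g\ge-g(e)$. On $yV^2$ we have $\operatorname{Im}(g+k)\le n+M_V(g)$, and at every other point of $H_\infty$ we have $\operatorname{Im}(g+k)\le g(e)\le n-g(e)\le n+M_V(g)$. Therefore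
\[
n+\operatorname{Im}f(x_{V,n})\le\tau(f+h)=\tau(g+k)\le n+M_V(g).
\]
Let $x'\in G_\infty$ be the limit of a subnet of $(x_{V,n})$, directed as in the proof of Lemma~\ref{lem:A}. Since $yV^2$ shrinks to $y$, $M_V(g)\to\operatorname{Im}g(y)$, and so $\operatorname{Im}f(x')\le\operatorname{Im}g(y)$ for all pairs. If $x'=\infty$ or $x'=x'^{-1}$, then $\operatorname{Im}f(x')=0$ for all $f\in A(G)_+$, so $\operatorname{Im}g(y)\ge0$ for all $g\in A(H)_+$. This fails for $g=\beta_{y,-i,V}$.

\emph{Step 2: equality.} The mirror of Step 1, applied to $x'$, gives $y'\in H$ with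
\[
\operatorname{Im}g(y')\le\operatorname{Im}f(x')\le\operatorname{Im}g(y)\qquad\text{for all pairs }(f,g).
\]
So $\operatorname{Im}g(y')\le\operatorname{Im}g(y)$ for all $g\in A(H)_+$. Applied to $\bar g$, which lies in $A(H)_+$ by (F2), this gives the reverse inequality. Hence the outer terms are equal, and so are all three.
\end{proof}

We now know $\operatorname{Re}g(y)=\operatorname{Re}f(x)$ and $\operatorname{Im}g(y)=\operatorname{Im}f(x')$, with no relation yet between $x$ and $x'$. If they were unrelated, we could make $f$ extreme to the left at $x$ and extreme upward at $x'$. The partner $g$ would then be extreme in both directions at the single point $y$, and $g(y)$ would be a corner of the bounding box that the convex hull of $\sigma(f)$ does not reach.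

\begin{lemma}\label{lem:D}
Let $y\in H$ with $y\ne y^{-1}$, let $x\sim y$, and let $x'$ be as in Lemma~\ref{lem:C}. Then $x'\in\{x,x^{-1}\}$, and $g(y)=f(x')$ for every pair $(f,g)$.
\end{lemma}

\begin{proof}
Suppose $x'\notin\{x,x^{-1}\}$. Then $\{x,x^{-1}\}$, $\{x',x'^{-1}\}$ and $\{e\}$ are pairwise disjoint, since $x\ne e$ and $x'\ne x'^{-1}$. Choose $V$ admissible for $x$ and $x'$ and so small that $N_V(x)$, $N_V(x')$ and $W_V(x)\cup W_V(x')$ are pairwise disjoint. Let $f=\beta_{x,-1,V}+\beta_{x',i,V}\in A(G)_+$. On $N_V(x)$ the second summand vanishes, so $f$ has values in $[-1,0]$, and $f(x)=-1$. On $N_V(x')$ the first summand vanishes, so $f$ has values in $i[-1,1]$, and $f(x')=i$. At all other points of $G_\infty$ both summands are nonnegative. All these values lie in the half-plane $\{s:\operatorname{Im}s-\operatorname{Re}s\le1\}$, which therefore contains $\operatorname{co}\sigma(f)$. Let $g$ be a partner of $f$. By Lemmas~\ref{lem:B} and~\ref{lem:C}, $g(y)=\operatorname{Re}f(x)+i\operatorname{Im}f(x')=-1+i$, which is outside the half-plane. This contradicts $g(y)\in\operatorname{co}\sigma(g)=\operatorname{co}\sigma(f)$.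

So $x'\in\{x,x^{-1}\}$, and $\operatorname{Re}f(x')=\operatorname{Re}f(x)=\operatorname{Re}g(y)$ for every pair. With Lemma~\ref{lem:C} this gives $g(y)=f(x')$.
\end{proof}

This is the only place where more of the convex hull is used than the edges in \eqref{eq:edges}, and it is the last use of \eqref{eq:rel}.

\section{The relation is a composition map}\label{sec:comp}

\begin{proposition}\label{prop:comp}
There is a homeomorphism $\varphi:H\to G$ with $\varphi(e)=e$ such that $\Gamma$ is the graph of $f\mapsto f\circ\varphi$ on $A(G)_+$. The map $\tilde Tf=f\circ\varphi$ is an algebra isomorphism of $A(G)$ onto $A(H)$ with $\tilde T(A(G)_+)=A(H)_+$.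
\end{proposition}

\begin{proof}
We define $\varphi(y)$ so that $g(y)=f(\varphi(y))$ for every pair $(f,g)$. Put $\varphi(e)=e$, which works by \eqref{eq:edges}. If $y\ne y^{-1}$, let $\varphi(y)=x'$ be the point of Lemmas~\ref{lem:C} and~\ref{lem:D}. If $y=y^{-1}\ne e$, let $\varphi(y)=x$ with $x\sim y$. Then $x=x^{-1}$: otherwise the mirrors of Lemmas~\ref{lem:C} and~\ref{lem:D}, applied to $x$, would give $y'\ne y'^{-1}$ with $y'\in\{y,y^{-1}\}=\{y\}$, which is impossible. So $f(x)$ and $g(y)$ are real by (F1), and they are equal by Lemma~\ref{lem:B}.

Thus $g=f\circ\varphi$ for all pairs, and by symmetry there is $\psi:G\to H$ with $f=g\circ\psi$ for all pairs. Consequently $f=f\circ\varphi\circ\psi$ for all $f\in A(G)_+$ and $g=g\circ\psi\circ\varphi$ for all $g\in A(H)_+$. The cones span $A(G)$ and $A(H)$ by (F3), and these algebras separate points by (F5). Hence $\varphi$ is a bijection with inverse $\psi$.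

Every $f\in A(G)_+$ has a partner, and the only possible partner is $f\circ\varphi$. So $\Gamma$ is the graph of $f\mapsto f\circ\varphi$, and this map sends $A(G)_+$ onto $A(H)_+$ because the second projection is onto. By (F3) and linearity, $\tilde T$ maps $A(G)$ into $A(H)$ and $g\mapsto g\circ\psi$ maps $A(H)$ into $A(G)$; these maps are mutually inverse and multiplicative.

Finally let $y\in H$ and let $O$ be an open neighborhood of $\varphi(y)$. By (F5) there is $f\in A(G)$ with $f(\varphi(y))=1$ and $f=0$ off $O$. As $f\circ\varphi\in A(H)$ is continuous, $\{f\circ\varphi\ne0\}$ is an open neighborhood of $y$, and $\varphi$ maps it into $O$. So $\varphi$ is continuous, and by symmetry so is $\psi$.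
\end{proof}

\section{Recovering the group law}\label{sec:group}

Composition with any bijection preserves ranges, so spectra have nothing more to say. What remains is that $\tilde T$ maps cone onto cone, and this is a real restriction.

\begin{example}\label{ex:five}
Let $\varphi$ be the permutation of $\mathbb Z/5$ that interchanges $2$ and $3$ and fixes $0,1,4$; it commutes with inversion. Let $\zeta=\exp(2\pi i/5)$, $\chi_k(j)=\zeta^{jk}$ and $f=\chi_1\circ\varphi$. If $f=\sum a_k\chi_k$ with $a_k\ge0$, then $\sum a_k=f(0)=1$ and $\sum a_k\zeta^{k-1}=\zeta^{-1}f(1)=1$; taking real parts forces $a_1=1$, that is, $f=\chi_1$. But $f(2)=\zeta^3\ne\zeta^2$. So by \eqref{eq:finite} composition with $\varphi$ does not preserve the cone.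
\end{example}

To exploit the cone in general we pass to the dual, where the points of $G$ become unitary operators that multiply as in $G$ and the cone becomes the operator order. The algebra $VN(G)$ is the von Neumann algebra on $L^2(G)$ generated by $\lambda(G)$. By von Neumann's bicommutant theorem it is the strong operator closure of the unital $*$-algebra $\operatorname{span}\lambda(G)$. For $f=\langle\lambda(\cdot)\xi,\eta\rangle\in A(G)$ and $a\in VN(G)$ put $\omega_f(a)=\langle a\xi,\eta\rangle$. This does not depend on the representation of $f$, since $\omega_f(\lambda(x))=f(x)$ and $\omega_f$ is strongly continuous. The duality $A(G)^*=VN(G)$ means that the bounded linear functionals on $A(G)$ are exactly the maps $f\mapsto\omega_f(a)$, with $a\in VN(G)$ uniquely determined and $\|a\|$ equal to the norm of the functional.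

\begin{lemma}\label{lem:pos}
If $g\in A(H)_+$ and $0\le a\in VN(H)$, then $\omega_g(a)\ge0$.
\end{lemma}

\begin{proof}
Write $g=\langle\lambda(\cdot)\xi,\eta\rangle$ and $a=b^*b$ with $b\in VN(H)$. For $d=\sum c_j\lambda(y_j)$ we have $\omega_g(d^*d)=\sum_{j,k}\bar c_jc_k\,g(y_j^{-1}y_k)\ge0$. Take a net $(d_\alpha)$ in $\operatorname{span}\lambda(H)$ converging strongly to $b$. Then $\omega_g(d_\alpha^*d_\alpha)=\langle d_\alpha\xi,d_\alpha\eta\rangle\to\langle b\xi,b\eta\rangle=\omega_g(a)$.
\end{proof}

The link between order and multiplication is Kadison's theorem \cite{Kadison}: a unital linear order isomorphism between $C^*$-algebras is a Jordan $*$-isomorphism. We include the short argument for the case we need.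

\begin{lemma}\label{lem:kadison}
Let $\Phi:M\to N$ be a bounded linear bijection between von Neumann algebras with $\Phi(1)=1$ such that $\Phi$ and $\Phi^{-1}$ map positive elements to positive elements. Then $\Phi(ab+ba)=\Phi(a)\Phi(b)+\Phi(b)\Phi(a)$ for all $a,b\in M$.
\end{lemma}

\begin{proof}
Self-adjoint elements are differences of positive ones, so $\Phi$ preserves self-adjointness. Let $a=\sum t_jp_j$ with $t_j\in\mathbb R$ and orthogonal projections $p_j\in M$ of sum $1$, and let $s=\Phi(a)$. Using $\sum\Phi(p_j)=1$, $\sum t_j\Phi(p_j)=s$ and $\sum t_j^2\Phi(p_j)=\Phi(a^2)$, we expand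
\[
0\le\sum_j(t_j-s)\Phi(p_j)(t_j-s)=\Phi(a^2)-s^2-s^2+s^2=\Phi(a^2)-\Phi(a)^2 .
\]
By the spectral theorem such $a$ are norm dense among the self-adjoint elements of $M$, so $\Phi(a)^2\le\Phi(a^2)$ for all $a=a^*$. The same inequality for $\Phi^{-1}$ (bounded by the open mapping theorem) at $s=\Phi(a)$ reads $a^2\le\Phi^{-1}(s^2)$, and applying $\Phi$ gives $\Phi(a^2)\le\Phi(a)^2$. So $\Phi(a^2)=\Phi(a)^2$ for $a=a^*$. Replacing $a$ by $a+b$ gives the identity for self-adjoint $a,b$, and both sides are complex bilinear.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:rel}]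
Let $\varphi$ and $\tilde T$ be as in Proposition~\ref{prop:comp}; we must show that $\varphi$ is a homomorphism or an anti-homomorphism. Since $|\langle\lambda(x)\xi,\eta\rangle|\le\|\xi\|_2\|\eta\|_2$, the norm of $A(\cdot)$ dominates the supremum norm. So if $f_n\to f$ in $A(G)$ and $f_n\circ\varphi\to g$ in $A(H)$, then $g=f\circ\varphi$ pointwise. By the closed graph theorem $\tilde T$ is bounded, and so is $\tilde T^{-1}$ by the same argument. Let $\Phi=\tilde T^*:VN(H)\to VN(G)$, that is, $\omega_f(\Phi(a))=\omega_{f\circ\varphi}(a)$. It is a bounded linear bijection with inverse $(\tilde T^{-1})^*$. From $\omega_{f\circ\varphi}(\lambda_H(y))=f(\varphi(y))=\omega_f(\lambda_G(\varphi(y)))$ we get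
\[
\Phi(\lambda_H(y))=\lambda_G(\varphi(y)),\qquad\Phi(1)=\lambda_G(e)=1 .
\]
Let $0\le a\in VN(H)$ and $\xi\in L^2(G)$. Then $f_\xi\circ\varphi\in A(H)_+$, so Lemma~\ref{lem:pos} gives $\langle\Phi(a)\xi,\xi\rangle=\omega_{f_\xi}(\Phi(a))=\omega_{f_\xi\circ\varphi}(a)\ge0$. Thus $\Phi(a)\ge0$. The same argument applies to $\Phi^{-1}$, because $\tilde T^{-1}$ maps $A(H)_+$ into $A(G)_+$.

Lemma~\ref{lem:kadison} with $a=\lambda_H(y)$, $b=\lambda_H(z)$ gives
\[
\lambda_G(\varphi(yz))+\lambda_G(\varphi(zy))=\lambda_G(\varphi(y)\varphi(z))+\lambda_G(\varphi(z)\varphi(y)).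
\]
Suppose $\varphi(yz)\notin\{\varphi(y)\varphi(z),\varphi(z)\varphi(y)\}$. By (F5) there is $f\in A(G)$ that equals $1$ at $\varphi(yz)$ and $0$ at those of the four points that differ from it. Applying $\omega_f$ gives at least $1$ on the left and $0$ on the right, a contradiction. Hence
\[
\varphi(yz)\in\{\varphi(y)\varphi(z),\ \varphi(z)\varphi(y)\}\qquad(y,z\in H).
\]
The choice might seem to depend on $y$ and $z$, but by Scott's theorem \cite{Scott} a map between groups with this property is a homomorphism or an anti-homomorphism.
\end{proof}

\section{Proof of the theorem}\label{sec:proof}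

\begin{lemma}\label{lem:iso}
Let $\varphi:H\to G$ be a topological isomorphism or anti-isomorphism. Then $G$ and $H$ are topologically isomorphic, and $f\mapsto f\circ\varphi$ is an isometry of $A(G)$ onto $A(H)$ that maps $A(G)_+$ onto $A(H)_+$.
\end{lemma}

\begin{proof}
Let $\varphi$ be an isomorphism. The image of Haar measure of $H$ under $\varphi$ is a left Haar measure on $G$, so by uniqueness of Haar measure there is $\kappa>0$ such that $U\xi=\kappa\,\xi\circ\varphi$ is a unitary $L^2(G)\to L^2(H)$. For $y,w\in H$,
\[
\bigl(U\lambda_G(\varphi(y))\xi\bigr)(w)=\kappa\,\xi\bigl(\varphi(y)^{-1}\varphi(w)\bigr)=\kappa\,\xi\bigl(\varphi(y^{-1}w)\bigr)=\bigl(\lambda_H(y)U\xi\bigr)(w).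
\]
So $\langle\lambda_G(\varphi(y))\xi,\eta\rangle=\langle\lambda_H(y)U\xi,U\eta\rangle$, and $(\xi,\eta)\mapsto(U\xi,U\eta)$ matches the representations of $f$ with those of $f\circ\varphi$, preserving norms. Hence $f\mapsto f\circ\varphi$ is an isometry of $A(G)$ onto $A(H)$. It matches $P(G)$ with $P(H)$ because $\varphi(y_j^{-1}y_k)=\varphi(y_j)^{-1}\varphi(y_k)$.

If $\varphi$ is an anti-isomorphism, then $\varphi'(y)=\varphi(y)^{-1}$ is a topological isomorphism $H\to G$, and $f\circ\varphi=\check f\circ\varphi'$. By (F2), $f\mapsto\check f$ is an isometry of $A(G)$ onto itself that maps $A(G)_+$ onto itself, and the first case applies to $\varphi'$.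
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $T$ be a surjection satisfying \eqref{eq:hull}. Its graph satisfies the hypotheses of Proposition~\ref{prop:rel}, so $Tf=f\circ\varphi$ for a topological isomorphism or anti-isomorphism $\varphi$. The map $\tilde Tf=f\circ\varphi$ is complex-linear and multiplicative and extends $T$; by Lemma~\ref{lem:iso} it is a positive isometry of $A(G)$ onto $A(H)$, and $G$ and $H$ are topologically isomorphic.

Conversely, let $\varphi$ be a topological isomorphism or anti-isomorphism. By Lemma~\ref{lem:iso}, $f\mapsto f\circ\varphi$ is a bijection of the cones. The functions $(f+g)\circ\varphi$ and $f+g$ have the same range, and $G$ is compact if and only if $H$ is. So the spectra agree, which is \eqref{eq:spec}.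
\end{proof}

\begin{remark}
The complex-linear extension $\tilde T$ is unique, since $A(G)_+$ spans $A(G)$. Among real-linear maps it is not: by (F2) the conjugate-linear isometry $f\mapsto\overline{\check f}$ of $A(G)$ fixes every element of $A(G)_+$, and its composition with $\tilde T$ is a second positive isometric extension of $T$.
\end{remark}

\section{Weaker hypotheses that do not suffice}\label{sec:sharp}

\begin{example}[Surjectivity]\label{ex:surj}
Let $G=\{e\}$ and $H=\mathbb Z/2$, so that $A(G)_+=[0,\infty)$, and let $Ta$ be the constant function $a$ on $H$. Then $\sigma(Ta+Tb)=\{a+b\}=\sigma(a+b)$, but $G\not\cong H$. The bumps on $H$ have no partners.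
\end{example}

\begin{example}[The spectral radius does not suffice]\label{ex:radius}
Let $G=\mathbb Z/4$ and $H=(\mathbb Z/2)^2$, fix a bijection $\chi\mapsto\chi'$ from $\widehat G$ onto $\widehat H$, and put $T(\sum a_\chi\chi)=\sum a_\chi\chi'$ for $a_\chi\ge0$. By \eqref{eq:finite}, $T$ is a bijection of the cones. The spectral radius of an element of the cone is its value at $e$, namely the sum of its coefficients, so
\[
r(Tf+Tg)=(Tf+Tg)(e)=(f+g)(e)=r(f+g).
\]
Yet $G\not\cong H$. The same formula with complex $a_\chi$ defines a positive linear isometry of $A(G)$ onto $A(H)$, so (b) is not a consequence of (a).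
\end{example}

\begin{example}[Real parts of spectra do not suffice for (a)]\label{ex:real}
Let $G=H=\mathbb Z$ and fix $f_0\in A(\mathbb Z)_+$ that is not real-valued, for instance the bump $2\delta_0+i\delta_1-i\delta_{-1}$. Let $T$ interchange $f_0$ and $\bar f_0$ and fix all other $f\in A(\mathbb Z)_+$. Then $T$ is a bijection with $\operatorname{Re}Tf=\operatorname{Re}f$, so $\operatorname{Re}\sigma(Tf+Tg)=\operatorname{Re}\sigma(f+g)$ for all $f,g$. Since $f_0(0)>0$, the function $2f_0$ is neither $f_0$ nor $\bar f_0$, so $T(2f_0)=2f_0\ne2\bar f_0=2T(f_0)$. Hence $T$ has no real-linear extension: the conclusion of Lemma~\ref{lem:B} holds here, but that of Lemma~\ref{lem:C} cannot be obtained from real parts.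
\end{example}

\begin{thebibliography}{9}

\bibitem{Kadison}
R.~V. Kadison, \emph{A generalized Schwarz inequality and algebraic invariants for operator algebras}, Ann. of Math. \textbf{56} (1952).

\bibitem{OS}
Shiho Oi and Kaito Sato, \emph{Spectrally additive maps on the positive cones of the Wiener algebra}, arXiv:2512.01173 (2025).

\bibitem{Scott}
W.~R. Scott, \emph{Half-homomorphisms of groups}, Proc. Amer. Math. Soc. \textbf{8} (1957), 1141--1144.

\end{thebibliography}
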